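# Hasse edges inside every large set of random points

## 1. A pair in a halving box and the weight $2^{-r}(1-2^{-r}g)$

Take a box containing finitely many points. Two of them, $u$ and $v$, are marked. The other points in the box form a set $W$ of size $g$, and we call them blockers. The box carries an integer $r\ge 0$, its level. For $r\ge1$, cut the box into two halves across the first coordinate, and let each point $x$ fall into one of the halves according to a fair sign $\sigma_x=\pm1$, independently. If $u$ and $v$ are separated, the pair is lost. Otherwise keep the half that contains both; its level is $r-1$, and its blockers are the $g'=\#\{w\in W:\sigma_w=\sigma_u\}$ blockers that followed the pair.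

Give the pair the weight
$$\varphi=2^{-r}\bigl(1-2^{-r}g\bigr).$$
The new weight, counted as $0$ if the pair is lost, satisfies
$$\mathbf 1[\sigma_u=\sigma_v]\,2^{-(r-1)}\bigl(1-2^{-(r-1)}g'\bigr)=\varphi+\varphi\,\sigma_u\sigma_v-2^{-2r}\sum_{w\in W}(\sigma_u\sigma_w+\sigma_v\sigma_w).\tag{1}$$
To check this, use $2\cdot\mathbf 1[\sigma_u=\sigma_v]=1+\sigma_u\sigma_v$ and $4\cdot\mathbf 1[\sigma_u=\sigma_v=\sigma_w]=1+\sigma_u\sigma_v+\sigma_u\sigma_w+\sigma_v\sigma_w$. The left side equals
$$2^{-r}(1+\sigma_u\sigma_v)-4\cdot 2^{-2r}\sum_{w\in W}\mathbf 1[\sigma_u=\sigma_v=\sigma_w],$$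
that is, $(2^{-r}-2^{-2r}g)(1+\sigma_u\sigma_v)-2^{-2r}\sum_w(\sigma_u\sigma_w+\sigma_v\sigma_w)$.

All products of signs on the right of (1) have mean zero, so the expected new weight is the old weight. For example, if $r=1$ and $g=1$ then $\varphi=\frac12\cdot\frac12=\frac14$. After the cut the pair is together with probability $\frac12$; then the blocker is with it (weight $1-1=0$) or not (weight $1$) with equal probability, and the mean is $\frac14$.

We may also throw away every pair whose weight has become $\le0$, that is, with $g\ge2^{r}$ for the current $r$: this can only increase the total weight. A pair that survives to level $0$ then has $g<1$, so its box contains no point besides $u$ and $v$, and its weight is $1$. Hence a collection of pairs of total weight $\Phi$ produces, on average, at least $\Phi$ pairs that are alone in their level-$0$ box. One more cut puts $u$ on the left and $v$ on the right with probability $\frac14$. If $u$ lies below $v$ in all other coordinates, then $u<v$ coordinatewise and nothing lies between them.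

That is what the construction is for: it manufactures covering pairs of the coordinatewise order inside a prescribed set of points. The averages are easy. The difficulty is that we need covering pairs inside every set of a given size, so the failure probability for one set must be smaller than the reciprocal of the number of sets. What makes this possible is that the fluctuation in (1) is an explicit quadratic polynomial in fair signs.

## 2. Hasse diagrams and box-Delaunay graphs of random points

Let $P$ be a set of $n$ independent uniform points of $[0,1]^d$.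

**Definition (the two graphs).** Write $u\le v$ if $u_i\le v_i$ for all $i$. The Hasse diagram $H$ on $P$ joins $u,v$ if $u<v$ and no $w\in P$ has $u<w<v$. The box-Delaunay graph $D$ joins $u,v\in P$ if some axis-parallel box contains $u$ and $v$ and no other point of $P$. An event holds whp if its probability is $1-o(1)$ as $n\to\infty$. As usual, $\alpha$ is the independence number and $\chi$ the chromatic number.

If $u<v$ is an edge of $H$, then the box $\prod[u_i,v_i]$ contains no other point of $P$. So $H\subseteq D$ and $\alpha(D)\le\alpha(H)$.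

For a small example take, in the plane, the points $(1,2),(2,1),(3,4),(4,3)$ (divide by $5$ to be in the unit square). Each of the first two lies below each of the last two, with nothing between, and there are no other relations, so $H$ is a $4$-cycle. In $D$ the pairs $(1,2),(2,1)$ and $(3,4),(4,3)$ are joined as well, since their spanned boxes contain no other point. So $D=K_4$; here $\alpha(H)=2$ and $\alpha(D)=1$. For $d=1$ both graphs are the path through the sorted points, and $\alpha=\lceil n/2\rceil$.

The question is how large an independent set can be. The problem comes from Zhihan Jin, Matthew Kwan and Lyuben Lichev, "Colouring random Hasse diagrams and box-Delaunay graphs", arXiv:2501.12373 (2025). Known for fixed $d\ge3$ and $G\in\{H,D\}$: whp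
$$\frac{c_d(\log n)^{d-1}}{(\log\log n)^{2d-2}}\le\chi(G)\le \frac{C_d(\log n)^{d-1}}{\log\log n},\qquad \frac{c_dn\log \log n}{(\log n)^{d-1}}\le \alpha(G)\le\frac{C_dn(\log \log n)^{2d-2}}{(\log n)^{d-1}}.\tag{2}$$
The conjecture is that the upper bound on $\chi$ and the lower bound on $\alpha$ have the correct order, that is, the correct exponent of $\log\log n$ is $1$. It is true, and the proof gives more.

Throughout, $L=\lfloor\log_2n\rfloor$ and $\ell=\log_2L$.

**Theorem 1.** For every $d\ge2$ there are $t,c>0$ such that, with $m=\lceil t\,n\,\ell/L^{d-1}\rceil$, whp every $I\subseteq P$ with $|I|\ge m$ spans at least $c\,|I|^2L^{d-1}/n$ edges of $H$ (hence of $D$).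

**Corollary 2 (the conjecture).** For fixed $d\ge2$, whp for both choices $G\in\{H,D\}$,
$$\alpha(G)\le \frac{C\,n\log\log n}{(\log n)^{d-1}}\qquad\text{and}\qquad\chi(G)\ge \frac{n}{\alpha(G)}\ge\frac{c(\log n)^{d-1}}{\log\log n}.$$
With (2), for fixed $d\ge3$, whp $\chi(G)=\Theta_d\bigl(\frac{(\log n)^{d-1}}{\log\log n}\bigr)$ and $\alpha(G)=\Theta_d\bigl(\frac{n\log\log n}{(\log n)^{d-1}}\bigr)$.

**Proof of Corollary 2 from Theorem 1.** An independent set of $H$ spans no edge, so whp $\alpha(D)\le\alpha(H)<m$, and $\ell/L^{d-1}$ has the order of $\log\log n/(\log n)^{d-1}$. Color classes are independent, so $\chi(G)\ge n/\alpha(G)$. $\square$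

Why is this the right size? For $d=2$ one can compute by hand. Sort the points by the first coordinate; the second coordinates then form a uniform random permutation. The points at positions $i$ and $i+k$ form a Hasse edge with $u<v$ exactly when, among the $k+1$ values at positions $i,\dots,i+k$, the last is the immediate successor of the first, which has probability $k/((k+1)k)=1/(k+1)$. So
$$\mathbb E\,e(H)=\sum_{k=1}^{n-1}\frac{n-k}{k+1}=(n+1)\Bigl(1+\tfrac12+\dots+\tfrac1n\Bigr)-2n,$$
which is asymptotic to $n\ln n$. By exchangeability a fixed set of $m$ indices spans on average $\frac{m(m-1)}{n(n-1)}\mathbb E\,e(H)$ edges, of order $m^2L/n$, and for $m=\lceil tn\ell/L\rceil$ this has order $t\,m\ell$. The number of $m$-sets is at most $e^{2m\ell}$ (Section 4). So the mean number of edges and the logarithm of the number of sets agree up to the constant $t$. To win the union bound, the probability of having very few edges must be exponentially small in the mean itself, with no loss beyond a constant.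

## 3. Inequalities from the textbook

We use the following standard facts.

- **Hoeffding.** $\mathbb P(\mathrm{Bin}(N,\frac12)<\frac N4)\le e^{-N/8}$; and if $X\in[0,1]$ then $\mathbb E\,e^{-(X-\mathbb EX)}\le e^{1/8}$.
- **Chernoff.** If $Y$ is a sum of independent indicators, $\mathbb P(Y\le\frac12\mathbb EY)\le e^{-\mathbb EY/8}$. Also $\mathbb P(\mathrm{Bin}(N,p)\ge k)\le\binom Nkp^k\le(eNp/k)^k$.
- **McDiarmid.** If $f$ is a function of $N$ independent variables and changing one variable changes $f$ by at most $\Delta$, then $\mathbb P(f<\mathbb Ef-x)\le\exp(-2x^2/(N\Delta^2))$.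
- **Plane trees.** There are at most $4^{N-1}$ rooted plane trees with $N$ nodes.
- **Norms.** For a real symmetric matrix, the operator norm $\|A\|$ is at most the maximum absolute row sum; $\|A\|_F$ is the Frobenius norm, with $\|A\|_F^2=\sum A_{xy}^2$.

The letters $c,c_i,C,C_i,\delta,K$ denote positive constants that depend only on $d$, never on $t$ or $n$; $c$ and $C$ may change from line to line. "For $n$ large" may depend on $d$ and $t$. The constant $t$ is chosen at the very end, depending only on $d$. Almost surely no coordinate of a point is a dyadic rational and all coordinates are distinct; we assume this.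

## 4. From all large sets to one set of $m$ indices

**Step 1: one size.** This step lets us consider only $|I|=m$. Suppose every $m$-set spans at least $cm^2L^{d-1}/n$ edges and let $|I|\ge m$. A fixed edge inside $I$ lies in a random $m$-subset of $I$ with probability $\frac{m(m-1)}{|I|(|I|-1)}$. Averaging over the $m$-subsets,
$$e(I)\ge\frac{|I|(|I|-1)}{m(m-1)}\cdot\frac{cm^2L^{d-1}}n\ge\frac{c|I|^2L^{d-1}}n,$$
because $\frac{|I|-1}{|I|}\ge\frac{m-1}m$.

**Step 2: one set.** This step fixes the target probability. Label the points $1,\dots,n$, fix an index set $I$ with $|I|=m$ (we also write $I$ for the corresponding points), and put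
$$h=2dm\ell .$$
Let $\mathcal B_I$ be the event that $I$ spans fewer than $\frac{c_*}{32}m^2L^{d-1}/n$ edges of $H$, where $c_*=c_*(d)>0$ is defined in (15). We shall define an event $\mathcal T$, not depending on $I$, with $\mathbb P(\mathcal T)\to1$, and prove for $n$ large
$$\mathbb P(\mathcal B_I\cap\mathcal T)\le3e^{-h}.\tag{3}$$
For $n$ large $en/m\le L^{d-1}$, so $\binom nm\le(en/m)^m\le 2^{(d-1)m\ell}\le e^{dm\ell}$. The union bound over $I$ gives total probability at most $3e^{-dm\ell}\to0$, and Theorem 1 follows with $c=c_*/32$. Everything below is the proof of (3).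

## 5. Dyadic shapes, scales, and regular boxes

**Definition (shapes).** For $a\in\mathbb Z_{\ge0}^d$ and a point $x$, let $Q_a(x)$ be the set of points that share with $x$ the first $a_i$ binary digits of coordinate $i$, for every $i$. This is a dyadic box of shape $a$; its volume is $2^{-|a|}$, where $|a|=\sum a_i$. We write $a=(s,a')$ with $s=a_1$ and $a'=(a_2,\dots,a_d)$. For a box $Q$ of shape $a$ and $\varepsilon\in\{0,1\}$, let $Q^\varepsilon$ be the set of points of $Q$ whose digit number $a_i+1$ in coordinate $i$ equals $\varepsilon$ for all $i=2,\dots,d$.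

For example, let $d=2$, $a=(1,2)$ and $x=(0.3,0.6)$. In binary, $0.3=0.0\ldots$ and $0.6=0.10\ldots$, so $Q=Q_a(x)$ is $[0,\frac12]\times[\frac12,\frac34]$ up to boundary, and $Q^0,Q^1$ are its lower and upper halves, with second coordinate in $[\frac12,\frac58]$ and $[\frac58,\frac34]$. For general $d$, $Q^0$ and $Q^1$ are opposite corners in coordinates $2,\dots,d$, each with a fraction $2^{-(d-1)}$ of the volume, and the first coordinate plays no role in them. A point of $Q^0$ is below a point of $Q^1$ in coordinates $2,\dots,d$.

Let $K=K(d)$ be a large integer, chosen in Section 6. Put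
$$J_0=\lfloor\log_2(m/K)\rfloor,\quad J_1=L+6,\quad r_0=J_1-J_0,\quad r_1=\lfloor\ell/8\rfloor,\quad\tau=r_0-r_1,\quad\Delta=(L+1)^{d-2}.$$
Boxes of volume $2^{-J_0}$ contain on average at least $K$ points of $I$. A box of volume $2^{-(J_1-r)}$ will be said to be at level $r$; it contains on average $n2^{r-J_1}\le2^{r-5}$ points of $P$, since $n<2^{L+1}$. So level $r_0$ is the scale where $I$ becomes visible, and at level $0$ a box is typically empty.

For $n$ large the following hold.

- $tn\ell/L^{d-1}\le m\le 2tn\ell/L^{d-1}$, hence $\frac{L^{d-1}}{2t\ell}\le\frac nm\le\frac{L^{d-1}}{t\ell}$; and $L/2\le J_0\le L$.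
- Since $\frac m{2K}<2^{J_0}\le\frac mK$ and $\frac n2<2^L\le n$,
$$\frac m{128Kn}\le2^{-r_0}\le\frac mn.\tag{4}$$
- $\frac12L^{1/8}<2^{r_1}\le L^{1/8}$, and $r_1\ge2$.
- $0<\tau\le r_0\le d\ell$. Indeed $2^{r_0}\le128Kn/m\le128KL^{d-1}/(t\ell)\le L^d$, and $2^{r_0}\ge n/m\ge L^{d-1}/(2t\ell)>L^{1/8}\ge2^{r_1}$.
- At most $\Delta$ vectors in $\mathbb Z_{\ge0}^{d-1}$ have a given sum $\le L$ (choose the first $d-2$ entries), and $L^{d-2}\le\Delta\le(2L)^{d-2}$.
- Since $2^{-r_0}\le m/n\le2t\ell/L^{d-1}$ and $2^{3r_1}\le L^{3/8}$,
$$\Delta\,2^{3r_1-r_0}\le L^{-1/2}.\tag{5}$$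

Let $\mathcal A=\{a\in\mathbb Z_{\ge0}^d:|a|=J_0\}$. Then $|\mathcal A|=\binom{J_0+d-1}{d-1}\ge\frac{(L/2)^{d-1}}{(d-1)!}$.

**Definition (regular boxes, the event $\mathcal T$).** For $r\in\{r_0,r_1\}$, a box of shape $b$ with $|b|=J_1-r$ is regular if it contains at most $2^{r-2}$ points of $P$. Let $\mathcal T$ be the event that for each such shape $b$ at most $nL^{-5d}$ points of $P$ lie in irregular boxes of shape $b$.

**Claim.** $\mathbb P(\mathcal T)\to1$.

**Proof.** Fix $b$ and a point of $P$. If its box is irregular, the box contains at least $k=2^{r-2}$ of the other $n-1$ points. Each of these lies in it with probability $p=2^{-|b|}$, and $np\le2^{r-5}$, so the probability is at most $(enp/k)^k\le(e/8)^{2^{r-2}}\le2^{-2^{r_1-2}}\le2^{-L^{1/8}/8}$. By Markov's inequality, more than $nL^{-5d}$ points lie in irregular boxes of shape $b$ with probability at most $L^{5d}2^{-L^{1/8}/8}$. There are at most $2(L+7)^d$ shapes, and the union bound tends to $0$. $\square$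

## 6. Balanced boxes in most shapes

To find pairs $u\in Q^0$, $v\in Q^1$ of points of $I$ we need both corners to be well populated. The set $I$ is fixed in advance, so this is a statement about fair digits, but it must fail with probability at most $e^{-h}$, and $h$ is larger than $m$.

**Definition (good boxes and shapes).** For $a\in\mathcal A$ and $Q$ of shape $a$ let $n_Q=|I\cap Q|$. The box $Q$ is good if $n_Q\ge K/2$ and $|I\cap Q^\varepsilon|\ge4^{-(d-1)}n_Q$ for $\varepsilon=0,1$. The shape $a$ is good if its good boxes contain together at least $m/4$ points of $I$. Let $\mathcal D_I$ be the event that at least $|\mathcal A|/2$ shapes of $\mathcal A$ are good.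

For $d=2$, a box with $n_Q\ge K/2$ is good when each of its two halves contains at least a quarter of $I\cap Q$. For $d=3$ each of the two opposite corners must contain at least $n_Q/16$ points, where the expected share is $n_Q/4$.

**Lemma 3.** For suitable $K=K(d)$ and $n$ large, $\mathbb P(\mathcal D_I^c)\le e^{-h}$.

**Proof.** Choose $\delta=\delta(d)>0$ with $(d-1)(d-1)!\,4^{d-1}\delta\le\frac12$ and $2(d-1)4^{d-2}\delta\le\frac14$. Then choose $K$ so large that $N_0=4^{-(d-2)}K/2$ satisfies $e^{-N_0/16}/N_0\le\delta/32$.

**Step 1: halve one coordinate at a time.** This step turns the corner condition into single fair digits. For $1\le i\le d$ let $Q^{\varepsilon,i}$ be the set of points of $Q$ whose digits number $a_j+1$ in coordinates $2\le j\le i$ all equal $\varepsilon$. So $Q^{\varepsilon,1}=Q$ and $Q^{\varepsilon,d}=Q^\varepsilon$. For $i\ge2$ call $Q$ $(i,\varepsilon)$-lopsided if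
$$|I\cap Q^{\varepsilon,i-1}|\ge N_0\quad\text{and}\quad|I\cap Q^{\varepsilon,i}|<\tfrac14|I\cap Q^{\varepsilon,i-1}|.$$
Call the position $(i,j)$, with $2\le i\le d$ and $1\le j\le J_0+1$, failing if for some $a\in\mathcal A$ with $a_i=j-1$ and some $\varepsilon$ the sum of $|I\cap Q^{\varepsilon,i-1}|$ over the $(i,\varepsilon)$-lopsided boxes $Q$ of shape $a$ exceeds $\delta m$.

**Step 2: one position rarely fails.** Condition on all coordinates other than $i$ and on the first $j-1$ digits of coordinate $i$. For given $a,\varepsilon$ with $a_i=j-1$, the disjoint sets $I\cap Q^{\varepsilon,i-1}$ are determined, and the $j$-th digits of coordinate $i$ are independent fair bits. A set of size $N\ge N_0$ makes its box lopsided with probability at most $e^{-N/8}$, independently for different $Q$. Therefore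
$$\mathbb E\exp\Bigl(\tfrac1{16}\sum_{\text{lopsided}}N\Bigr)\le\prod_{N\ge N_0}\bigl(1+e^{-N/8}e^{N/16}\bigr)\le\exp\Bigl(\sum_{N\ge N_0}e^{-N/16}\Bigr)\le\exp\Bigl(\sum_{N\ge N_0}N\,\frac{e^{-N_0/16}}{N_0}\Bigr)\le e^{\delta m/32},$$
where the products and sums run over the boxes with $N\ge N_0$; we used that $e^{-x/16}/x$ is decreasing and that the sizes sum to at most $m$. By Markov's inequality the lopsided sum exceeds $\delta m$ with probability at most $e^{\delta m/32-\delta m/16}=e^{-\delta m/32}$. At most $\Delta$ shapes $a\in\mathcal A$ have $a_i=j-1$. So $(i,j)$ fails with conditional probability at most $2\Delta e^{-\delta m/32}\le e^{-\delta m/64}$.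

**Step 3: few positions fail.** Here the exponent is raised from $m$ to $mL$. For fixed $i$, whether $(i,j)$ fails is determined by the other coordinates and the first $j$ digits of coordinate $i$. Multiplying conditional probabilities, any given $k$ positions $(i,\cdot)$ all fail with probability at most $e^{-k\delta m/64}$. Hence
$$\mathbb P\bigl(\exists i:\ \ge\delta(L+1)\text{ failing positions }(i,\cdot)\bigr)\le(d-1)2^{L+1}e^{-\delta^2mL/64}\le e^{-h},$$
because $h=2dm\ell$ is much smaller than $mL$.

**Step 4: off this event, half of the shapes are good.** Suppose each $i$ has fewer than $\delta(L+1)$ failing positions. The number of shapes $a\in\mathcal A$ that have a failing position $(i,a_i+1)$ for some $i\ge2$ is at most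
$$(d-1)\delta(L+1)\Delta\le(d-1)\delta(2L)^{d-1}\le|\mathcal A|/2$$
by the first condition on $\delta$. Let $a\in\mathcal A$ be any other shape. There are $2^{J_0}\le m/K$ boxes of shape $a$, so the boxes with $n_Q<K/2$ contain at most $m/2$ points of $I$, and the boxes with $n_Q\ge K/2$ contain at least $m/2$. Suppose one of the latter is not good. Take $\varepsilon$ with $|I\cap Q^\varepsilon|<4^{-(d-1)}n_Q$; some $i\ge2$ has $|I\cap Q^{\varepsilon,i}|<\frac14|I\cap Q^{\varepsilon,i-1}|$, and we take the first one. Then $|I\cap Q^{\varepsilon,i-1}|\ge4^{-(i-2)}n_Q\ge4^{-(d-2)}n_Q\ge N_0$. So $Q$ is $(i,\varepsilon)$-lopsided and $n_Q\le4^{d-2}|I\cap Q^{\varepsilon,i-1}|$. Summing over $i$ and $\varepsilon$, these non-good boxes contain at most $2(d-1)4^{d-2}\delta m\le m/4$ points of $I$. So the good boxes contain at least $m/4$, and $a$ is good. $\square$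

## 7. Matchings between opposite corners

From now on coordinates $2,\dots,d$ of all points are fixed, and only the first coordinate is random. Let $\mathcal F_s$ be generated by the first $s$ digits of the first coordinate of all points; all these digits are independent fair bits. All choices below are made by fixed deterministic rules.

**Definition (candidate pairs).** For $0\le s_0\le J_0$ let $\Gamma_{s_0}$ be the following $\mathcal F_{s_0}$-measurable graph on $I$. For every $a'$ with $|a'|=J_0-s_0$ and every good regular box $Q$ of shape $(s_0,a')$, take a maximum matching between $I\cap Q^0$ and $I\cap Q^1$; it has $\min(|I\cap Q^0|,|I\cap Q^1|)$ edges. For an edge $e$ so obtained write $u_e\in Q^0$, $v_e\in Q^1$, $Q_e=Q$. Let $X_{s_0}$ be the number of edges of $\Gamma_{s_0}$.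

In each coordinate $i\ge2$ the points $u_e,v_e$ share exactly $a_i$ digits, and the next digit is $0$ for $u_e$ and $1$ for $v_e$. So $a'$, and hence $s_0=J_0-|a'|$, is determined by the pair $\{u_e,v_e\}$, and $u_e$ is below $v_e$ in coordinates $2,\dots,d$. In particular $\Gamma_{s_0}$ is a simple graph, and no pair occurs for two values of $s_0$. For each $a'$ a point is in at most one edge, so $\Gamma_{s_0}$ has maximum degree at most $\Delta$ and $X_{s_0}\le\Delta m/2$.

**Claim.** Put $c_2=\frac1{16\cdot8^{d-1}(d-1)!}$, $c_3=c_2/4$, $c_4=2^{2-d}c_2$. On $\mathcal T\cap\mathcal D_I$, the set $\mathcal S$ of those $s_0$ with $X_{s_0}\ge c_3mL^{d-2}$ satisfies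
$$|\mathcal S|\ge c_4L.\tag{6}$$

**Proof.** In a good shape the good boxes contain at least $m/4$ points of $I$, and at most $nL^{-5d}\le m/8$ of these lie in irregular boxes. So a good shape contributes at least $4^{-(d-1)}m/8$ edges. Summing over at least $|\mathcal A|/2$ good shapes, $\sum_{s_0}X_{s_0}\ge c_2mL^{d-1}$. The at most $L+1\le2L$ values with $X_{s_0}<c_3mL^{d-2}$ contribute at most $2L\cdot c_3mL^{d-2}=\frac{c_2}2mL^{d-1}$. Each remaining value contributes at most $\Delta m/2\le(2L)^{d-2}m/2$, so there are at least $\frac{c_2}{2}mL^{d-1}\big/\bigl((2L)^{d-2}m/2\bigr)=c_4L$ of them. $\square$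

## 8. Independent windows lose a factor $\log\log n$

A pair in $\Gamma_{s_0}$ sits in a box at level $r_0$. For it to be alone in a box at level $0$ it must at least agree on the next $r_0$ digits of the first coordinate. The natural plan is to treat the digits $s_0+1,\dots,s_0+r_0+1$ as a window, show that, given $\mathcal F_{s_0}$, the window fails to yield enough Hasse edges from $\Gamma_{s_0}$ only with some small probability $p$, and multiply over the $s_0$ in one residue class modulo $r_0+1$, whose windows are disjoint.

Let us see how small $p$ can be. Order the points of $I$ and reveal their next $r_0$ digits one point at a time. If $b_x\le\Delta$ is the number of earlier $\Gamma_{s_0}$-neighbors of $x$, then $x$ avoids the digit strings of all of them with conditional probability at least $1-b_x2^{-r_0}\ge e^{-2b_x2^{-r_0}}$, since $\Delta2^{-r_0}\le\frac12$ by (5) for $n$ large. So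
$$\mathbb P(\text{no pair of }\Gamma_{s_0}\text{ agrees on these }r_0\text{ digits}\mid\mathcal F_{s_0})\ge\exp(-2X_{s_0}2^{-r_0})\ge\exp\Bigl(-2^{d-1}\,\frac{tm\ell}L\Bigr),$$
where we used $X_{s_0}\le(2L)^{d-2}m/2$ and $2^{-r_0}\le2t\ell/L^{d-1}$. Hence $p\ge\exp(-2^{d-1}tm\ell/L)$. For $n$ large $r_0\ge\frac12(d-1)\ell$, because $2^{r_0}\ge L^{d-1}/(2t\ell)$, and a residue class contains at most $2L/r_0$ windows. The product of the conditional bounds is then never smaller than
$$\exp\Bigl(-2^{d-1}\frac{tm\ell}L\cdot\frac{2L}{r_0}\Bigr)\ge\exp\Bigl(-\frac{2^{d+1}}{d-1}\,t\,m\Bigr),$$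
while (3) asks for $e^{-2dm\ell}$. The plan is short by a factor $\ell$ in the exponent, and the reason is visible: each of the about $L$ values $s_0$ carries its share of the mean, but windows of length about $\ell$ overlap, and only one in about $\ell$ of them is used.

Two changes repair this.

First, stop the windows early, at level $r_1$ with $2^{r_1}\approx L^{1/8}$, that is, after $\tau=r_0-r_1$ digits. The expected number of agreeing pairs is then larger by $2^{r_1}$, which more than pays for the factor $\ell$. Section 9 does this, and also makes the surviving boxes disjoint.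

Second, for the last $r_1$ levels, do not multiply windows at all. Assume the bad event has probability more than $e^{-h}$, condition on it, and follow the total weight of Section 1 over all digits at once. Conditioning changes the accumulated drift at a cost of $h$ in total, not $h$ per window (Section 10). For this one needs the quadratic forms coming from (1) to have bounded operator norm. Directly from $\Gamma_{s_0}$ that is not available: a point may lie in as many as $\Delta$ pairs of one level, pairs in the same box share their blockers, and row sums such as $\Delta2^{-r}$ are useless for small $r$ when $d\ge3$. This is why disjointness comes first.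

## 9. Disjoint monochromatic pairs after $\tau$ digits

Put
$$\rho=c_3mL^{d-2}2^{-\tau},\qquad x_0=\lceil\rho/16\rceil .$$
Since $2^{-\tau}=2^{r_1}2^{-r_0}\ge\frac12L^{1/8}\frac m{128Kn}$ and $\frac mn\ge\frac{t\ell}{L^{d-1}}$, and since $2^{-\tau}\le L^{1/8}\cdot2t\ell L^{-(d-1)}$,
$$\rho\ge c\,t\,m\,\ell\,L^{-7/8},\qquad\rho=o(m),\qquad\rho\to\infty.\tag{7}$$

**Definition (colors).** Given $\mathcal F_{s_0}$, the color $\mathbf c(x)\in\{0,1\}^\tau$ of a point $x\in P$ is the string of its digits $s_0+1,\dots,s_0+\tau$ in coordinate $1$. Colors are independent and uniform. An edge $e$ of $\Gamma_{s_0}$ is mono if its endpoints have equal color; then $V_e=\{x\in P\cap Q_e:\mathbf c(x)=\mathbf c(u_e)\}$, which contains $u_e$ and $v_e$.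

So $V_e$ consists of the points of $P$ in the level-$r_1$ box $Q_{(s_0+\tau,a')}(u_e)$.

**Lemma 4.** Let $n$ be large. If $X_{s_0}\ge c_3mL^{d-2}$, then, conditionally on $\mathcal F_{s_0}$, with probability at least $1-e^{-\rho/64}$ there are $x_0$ mono edges of $\Gamma_{s_0}$ with pairwise disjoint sets $V_e$.

**Proof.** Choose a partition $I=I_1\sqcup I_2$, depending only on $\Gamma_{s_0}$, that cuts at least $X_{s_0}/2$ edges, and use only cut edges. Write $\alpha_e\in I_1$ and $\beta_e\in I_2$ for the endpoints of a cut edge $e$.

**Step 1: many mono edges.** We look for at least $\rho/8$ mono edges with distinct endpoints in $I_2$. For $v\in I_2$ let $D_v\le\Delta$ be the number of its neighbors along cut edges and $S_v$ the set of their colors. A set of objects has at least as many colors as objects minus equally colored pairs, so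
$$\mathbb E|S_v|\ge D_v-\binom{D_v}22^{-\tau}\ge D_v(1-\Delta2^{-\tau})\ge\tfrac34D_v,$$
as $\Delta2^{-\tau}=\Delta2^{r_1-r_0}\le L^{-1/2}$ by (5). Hence $\mathbb E\sum_v|S_v|\ge\frac38X_{s_0}$. Changing one color in $I_1$ changes $\sum_v|S_v|$ by at most $\Delta$, so McDiarmid's inequality gives
$$\mathbb P\Bigl(\sum_v|S_v|<X_{s_0}/4\Bigr)\le\exp\Bigl(-\frac{2(X_{s_0}/8)^2}{m\Delta^2}\Bigr)\le e^{-cm}.$$
Given the colors on $I_1$, the events $\mathbf c(v)\in S_v$, $v\in I_2$, are independent with probabilities $|S_v|2^{-\tau}$. If $\sum|S_v|\ge X_{s_0}/4$, the expected number that occur is at least $X_{s_0}2^{-\tau}/4\ge\rho/4$, so by Chernoff at least $\rho/8$ occur with probability at least $1-e^{-\rho/32}$. For each $v$ for which it occurs choose one mono cut edge $e$ with $\beta_e=v$. Let $\mathcal M$ be the family of chosen edges; its members have distinct $\beta_e$.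

**Step 2: reduction to counting conflicts.** Join distinct $e,e'\in\mathcal M$ if $V_e\cap V_{e'}\ne\emptyset$, and let $Y$ be the number of members of $\mathcal M$ in components with at least two members. We shall show
$$\mathbb P(Y\ge\rho/16)\le L^{-\rho/200}.\tag{8}$$
This suffices: if $|\mathcal M|\ge\rho/8$ and $Y<\rho/16$, then more than $\rho/16$, hence at least $x_0$, members of $\mathcal M$ are isolated, and these have pairwise disjoint $V_e$. The failure probability is at most $e^{-cm}+e^{-\rho/32}+L^{-\rho/200}\le e^{-\rho/64}$ for $n$ large, by (7).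

**Step 3: a component contains a tree.** This step encodes a conflict component economically. Let $\mathcal C$ be a component with $j\ge2$ members. All points of $\bigcup_{e\in\mathcal C}V_e$ have the same color. Consider the bipartite graph between $\mathcal C$ and these points, with $e\sim x$ if $x\in V_e$; it is connected. Its edges $(e,\alpha_e)$ and $(e,\beta_e)$, $e\in\mathcal C$, form a forest: the $\beta_e$ are distinct and no $\beta$ is an $\alpha$, so in this subgraph every $\beta_e$ is a leaf, and after deleting them every $e$ is a leaf attached to $\alpha_e$. Extend this forest to a spanning tree, and then repeatedly delete leaves that are points and not endpoints of members of $\mathcal C$. The result is a tree $T$ that contains all $e\in\mathcal C$, all their endpoints and all endpoint edges $(e,\alpha_e),(e,\beta_e)$, and in which every other point has degree at least $2$. Root $T$ at some $\alpha_e$.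

The parent of an $e$-node is a point $x$ with $x=\alpha_e$, or $x=\beta_e$, or $x\in Q_e$ not an endpoint of $e$. Let $j_\alpha,j_\beta,j_b$ be the numbers of $e$-nodes of these three types, so $j=j_\alpha+j_\beta+j_b$. A non-root point is either an endpoint of its parent $e$ or a non-endpoint of its parent; in the second case call it a $b$-point, and let $b$ be the number of $b$-points. An $e$-node of the first two types has exactly one endpoint child, one of the third type has two. So the number $p$ of points of $T$ satisfies
$$p-1=b+j_\alpha+j_\beta+2j_b.$$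
Every $b$-point has a child: if it is not an endpoint of any member of $\mathcal C$, its degree is at least $2$; if it is an endpoint of $e'\in\mathcal C$, then the edge to $e'$ is in $T$ and $e'$ is not its parent. The root also has a child. Each of the $j$ $e$-nodes has only one parent, so $b+1\le j$. Hence $T$ has $j+p\le j+1+b+2j\le4j$ nodes.

The smallest case with a shared blocker is $j=2$ with $x\in V_e\cap V_{e'}$ and no common endpoints: root $\alpha_e$, then $e$, whose children are $\beta_e$ and the $b$-point $x$, then $e'$ of the third type below $x$, with children $\alpha_{e'},\beta_{e'}$. Here $b=1$, $j_\alpha=j_b=1$ and $p=5$, as the formula says.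

**Step 4: the number of typed trees.** Give each node of $T$ one of seven labels: root, $e$-node of one of three types, $\alpha$-child, $\beta$-child, $b$-point. There are at most $4^{N-1}$ plane trees with $N$ nodes, so the number of typed plane trees with at most $4j$ nodes is at most $4^{4j}7^{4j}=C_0^j$ with $C_0=28^4$.

**Step 5: the expected number of monochromatic trees of a given type.** Fix an abstract typed tree. A labeled tree assigns to its nodes cut edges of $\Gamma_{s_0}$ and distinct points of $P$, compatible with the types: an $e$-node of third type with parent $x$ receives an edge $e$ with $x\in Q_e$ not an endpoint of $e$, a $b$-point below $e$ receives a point of $P\cap Q_e$ other than the endpoints, and so on. The possible choices are determined by $\mathcal F_{s_0}$. Assigning from the root downward, the numbers of choices are as follows.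

- Root: at most $m$.
- An $e$-child whose parent is $\alpha_e$ or $\beta_e$: at most $\Delta$, the maximum degree.
- An $e$-child of the third type with parent $x$: at most $\Delta2^{r_0}$. For each of at most $\Delta$ vectors $a'$ only one box of shape $(s_0,a')$ contains $x$; if it is good and regular it has at most $2^{r_0-2}$ points, hence fewer matching edges than that.
- A $b$-point child of $e$: at most $2^{r_0}$, as $Q_e$ is regular.
- Endpoint children are determined.

The points are distinct, so all their colors agree with probability $2^{-\tau(p-1)}$. Put $\epsilon=\Delta2^{r_1-\tau}=\Delta2^{r_0-2\tau}$, so that $\Delta2^{-\tau}\le\epsilon$. By the formula for $p-1$, the expected number of monochromatic labeled trees of the given type is at most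
$$m\,(\Delta2^{-\tau})^{j_\alpha+j_\beta}(\Delta2^{r_0-2\tau})^{j_b}(2^{r_0-\tau})^b\le m\,\epsilon^j2^{r_1b}\le m\epsilon\,(\epsilon2^{r_1})^{j-1}.$$

**Step 6: union bound over all nontrivial components.** Different components have disjoint sets $\bigcup V_e$, so their trees have disjoint point sets. If $Y=y$ and there are $k$ nontrivial components, then $k\le y/2$, and there are $k$ monochromatic labeled trees with disjoint point sets and $y$ $e$-nodes in total. Color events of trees with disjoint point sets are independent. Each such family of $k$ trees gives $k!$ ordered $k$-tuples, and there are at most $2^y$ compositions $y=j_1+\dots+j_k$. So the probability that such a family exists is at most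
$$\frac1{k!}\sum_{j_1+\dots+j_k=y}\ \prod_{i}C_0^{j_i}\,m\epsilon\,(\epsilon2^{r_1})^{j_i-1}\le(2C_0)^y\Bigl(\frac{em\epsilon}k\Bigr)^k(\epsilon2^{r_1})^{y-k}.$$
By (5), $\epsilon2^{r_1}=\Delta2^{3r_1-r_0}\le L^{-1/2}$, so $(\epsilon2^{r_1})^{y-k}\le L^{-y/4}$. For $y\ge\rho/16$,
$$m\epsilon=m\Delta2^{-\tau}2^{r_1}\le C2^{r_1}\rho\le C'L^{1/8}y=:A,$$
with $C'\ge1$, so $A\ge y$. The function $k\mapsto(eA/k)^k$ is increasing for $k\le A$, so for $k\le y/2$ it is at most $(2eC'L^{1/8})^{y/2}$. The bound becomes
$$(2C_0)^y(2eC')^{y/2}L^{y/16-y/4}\le L^{-y/8}$$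
for $n$ large. Summing over $k\le y/2$ and $y\ge\rho/16$, and using $y\le2^y\le L^{y/100}$,
$$\mathbb P(Y\ge\rho/16)\le\sum_{y\ge\rho/16}y\,L^{-y/8}\le\sum_{y\ge\rho/16}L^{-23y/200}\le2L^{-23\rho/3200}\le L^{-\rho/200},$$
which is (8). $\square$

**Definition (bad $s_0$).** Call $s_0\in\{0,\dots,J_0\}$ bad if $X_{s_0}\ge c_3mL^{d-2}$ but there are no $x_0$ mono edges of $\Gamma_{s_0}$ with pairwise disjoint $V_e$. Let $\mathcal A_I$ be the event that fewer than $c_4L/2$ values $s_0$ are bad.

**Claim.** For $n$ large,
$$\mathbb P(\mathcal A_I^c)\le e^{-h}.\tag{9}$$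

**Proof.** This is the window argument of Section 8 with shorter windows. Badness of $s_0$ is $\mathcal F_{s_0+\tau}$-measurable and has conditional probability at most $e^{-\rho/64}$ given $\mathcal F_{s_0}$. So for $k$ given values in one residue class modulo $\tau$, all are bad with probability at most $e^{-k\rho/64}$. If at least $c_4L/2$ values are bad, some residue class contains at least $c_4L/(2\tau)$ of them. Hence
$$\mathbb P(\mathcal A_I^c)\le\tau\,2^{L+1}\exp\Bigl(-\frac\rho{64}\cdot\frac{c_4L}{2\tau}\Bigr)\le e^{-h},$$
because by (7) and $\tau\le d\ell$ we have $\rho L/\tau\ge c\,t\,mL^{1/8}$, which is much larger than $m\ell+L$. The bound holds for all values of coordinates $2,\dots,d$, hence also unconditionally. $\square$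

## 10. Conditioning on an event of probability $e^{-h}$, and quadratic forms in signs

Let $\mathcal E=\mathcal B_I\cap\mathcal T\cap\mathcal D_I\cap\mathcal A_I$. By Lemma 3 and (9),
$$\mathbb P(\mathcal B_I\cap\mathcal T)\le\mathbb P(\mathcal D_I^c)+\mathbb P(\mathcal A_I^c)+\mathbb P(\mathcal E)\le2e^{-h}+\mathbb P(\mathcal E),$$
so (3) follows once $\mathbb P(\mathcal E)\le e^{-h}$. Suppose, for a contradiction, that $\mathbb P(\mathcal E)>e^{-h}$. Fix values of coordinates $2,\dots,d$ for which the conditional probability of $\mathcal E$ exceeds $e^{-h}$. From now on $\mathbb P$ is the law of the digits of the first coordinate, and $\mu=\mathbb P(\cdot\mid\mathcal E)$.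

**Lemma 5.** Let $f_s$, $0\le s<S$, be bounded and $\mathcal F_{s+1}$-measurable. Then
$$\mathbb E_\mu\sum_sf_s\le h+\mathbb E_\mu\sum_s\ln\mathbb E[e^{f_s}\mid\mathcal F_s].\tag{10}$$

**Proof.** Let $M=\exp\sum_s\bigl(f_s-\ln\mathbb E[e^{f_s}\mid\mathcal F_s]\bigr)$. Taking conditional expectations given $\mathcal F_{S-1},\mathcal F_{S-2},\dots$ in turn shows $\mathbb EM=1$. As $M>0$, $\mathbb E_\mu M\le\mathbb EM/\mathbb P(\mathcal E)\le e^h$. By Jensen's inequality $\mathbb E_\mu\ln M\le\ln\mathbb E_\mu M\le h$, which is (10). $\square$

For instance, if $f_s=\lambda\xi_s$ with $\xi_s$ the sign of a single fair bit revealed at step $s$, then $\mathbb E[e^{f_s}\mid\mathcal F_s]=\cosh\lambda\le e^{\lambda^2/2}$, and (10) bounds $\mathbb E_\mu\sum\xi_s$ by $h/\lambda+\lambda S/2$: the price $h$ is paid once for all $S$ steps. For the increments in (1) we need the analogue for quadratic forms.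

**Lemma 6.** Let $A$ be a real symmetric $N\times N$ matrix with zero diagonal, $\sigma$ uniform on $\{\pm1\}^N$, and $|\lambda|\,\|A\|\le\frac13$. Then
$$\mathbb E\exp\bigl(\tfrac\lambda2\sigma^TA\sigma\bigr)\le\exp\bigl(4\lambda^2\|A\|_F^2\bigr).\tag{11}$$

**Proof.**

**Step 1: squares of linear forms.** We first show that if $M$ is a real matrix, $z\ge0$ and $z\|M\|^2\le\frac14$, then $\mathbb E\,e^{z\|M\sigma\|^2}\le e^{2z\|M\|_F^2}$. Let $g$ be a standard Gaussian vector. Since $\mathbb E_ge^{\sqrt{2z}\,g^Tx}=e^{z\|x\|^2}$ and $\cosh x\le e^{x^2/2}$,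
$$\mathbb E\,e^{z\|M\sigma\|^2}=\mathbb E_g\mathbb E_\sigma e^{\sqrt{2z}\,g^TM\sigma}\le\mathbb E_ge^{z\|M^Tg\|^2}=\prod_i(1-2z\mu_i)^{-1/2}\le e^{2z\sum\mu_i}=e^{2z\|M\|_F^2},$$
where $\mu_i$ are the eigenvalues of $MM^T$, so $2z\mu_i\le\frac12$, and we used $(1-x)^{-1/2}\le e^x$ on $[0,\frac12]$.

**Step 2: decoupling.** This step reduces the quadratic form to Step 1. For a uniformly random subset $\pi\subseteq[N]$, each ordered pair $x\ne y$ has $x\in\pi$, $y\notin\pi$ with probability $\frac14$, so $\sigma^TA\sigma=4\,\mathbb E_\pi\sum_{x\in\pi,\,y\notin\pi}A_{xy}\sigma_x\sigma_y$. By Jensen's inequality it suffices to bound $\mathbb E_\sigma\exp\bigl(2\lambda\sum_{x\in\pi,y\notin\pi}A_{xy}\sigma_x\sigma_y\bigr)$ for each fixed $\pi$. Averaging first over $(\sigma_y)_{y\notin\pi}$ and using $\cosh x\le e^{x^2/2}$, this is at most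
$$\mathbb E\exp\Bigl(2\lambda^2\sum_{y\notin\pi}\Bigl(\sum_{x\in\pi}A_{xy}\sigma_x\Bigr)^2\Bigr).$$
Apply Step 1 with $z=2\lambda^2$ and $M$ the corresponding submatrix of $A$; here $z\|M\|^2\le2\lambda^2\|A\|^2\le\frac29<\frac14$. The result is at most $e^{4\lambda^2\|M\|_F^2}\le e^{4\lambda^2\|A\|_F^2}$. $\square$

## 11. The process of active pairs

Now the construction of Section 1 runs on all pairs supplied by Section 9, for all $s_0$ simultaneously. Time $s$ means that $s$ digits of the first coordinate have been revealed.

**Definition (active edges).** At time $s$ there is a finite $\mathcal F_s$-measurable set $E_s$ of active edges. An active $e\in\Gamma_{s_0}$ with vector $a'$ has level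
$$r_e=J_1-s-|a'|=s_0+r_0-s\in[0,r_1].$$
Its endpoints share the first $s$ digits of the first coordinate. Put $V_e=P\cap Q_{(s,a')}(u_e)$, $W_e=V_e\setminus\{u_e,v_e\}$, $g_e=|W_e|$. Active edges always satisfy $g_e<2^{r_e}$. Start with $E_0=\emptyset$. From $s$ to $s+1$, let $\sigma\in\{\pm1\}^P$ encode the $(s+1)$-st digits of the first coordinate, with $0\mapsto+1$ and $1\mapsto-1$, and do the following.

1. Split. An edge of level $0$ is removed; it is a success if $\sigma_{u_e}=+1$ and $\sigma_{v_e}=-1$. An edge of level $r\ge1$ is removed if $\sigma_{u_e}\ne\sigma_{v_e}$; otherwise it gets level $r-1$, and $W_e$ is replaced by $\{w\in W_e:\sigma_w=\sigma_{u_e}\}$.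
2. Kill. Remove the edges with $g_e\ge2^{r_e}$ (new values).
3. Inject. If $s+1=s_0+\tau$ with $0\le s_0\le J_0$, $X_{s_0}\ge c_3mL^{d-2}$ and $s_0$ not bad, choose $x_0$ mono edges of $\Gamma_{s_0}$ with pairwise disjoint $V_e$. Discard those for which the box $Q_{(s+1,a')}(u_e)$ is irregular (its shape has size $J_0+\tau=J_1-r_1$), and add the others with level $r_1$. They have $g_e\le2^{r_1-2}$.

Three facts about the process will be used.

**Fact 1 (disjointness).** All active edges of a given level $r$ at a given time $s$ come from the same $s_0=s+r-r_0$. Their sets $V_e$ were disjoint at injection and only shrink, so they are pairwise disjoint.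

**Fact 2 (everything ends).** An edge from $\Gamma_{s_0}$ reaches level $0$ at time $s_0+r_0$ if it survives, so it is gone at time $s_0+r_0+1$ at the latest. Hence $E_S=\emptyset$ for $S:=J_1+1$.

**Fact 3 (each success gives a distinct edge of $H$ inside $I$).** At level $0$ we have $g_e<1$, so $u_e,v_e$ are the only points of $P$ in $Q_{(s,a')}(u_e)$. On success, $u_e<v_e$ in coordinate $1$, where the two share $s$ digits and the next is $0$ for $u_e$ and $1$ for $v_e$; and $u_e$ is below $v_e$ in coordinates $2,\dots,d$ by construction. A point $w\in P$ with $u_e<w<v_e$ would lie in the same dyadic box, since dyadic intervals are convex, which is impossible. So $u_ev_e\in E(H)$. Each pair is injected at most once, because it determines $a'$ and $s_0$.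

**Notation.** For the edges of $E_s$ let $n_r$ be the number of those of level $r$, $Z_s=n_0$, and $G_s=\sum_{e\in E_s}2^{-3r_e/2}$. Let $\iota_s=2^{-r_1}\cdot\#\{\text{edges injected at time }s\}$ and $\Lambda=\mathbb E_\mu\sum_s\iota_s$.

**Claim.** For $n$ large,
$$\Lambda\ge c_*\,\frac{m^2L^{d-1}}n\ge c_*\,t\,m\,\ell,\qquad c_*:=\frac{c_3c_4}{8192\,K},\tag{15}$$
and $c_*$ depends only on $d$. (The numbers (12)–(14) are not used.)

**Proof.** On $\mathcal E$, by (6) and the definition of $\mathcal A_I$, at least $c_4L/2$ values $s_0\in\mathcal S$ are not bad. For each of them, discarded edges with vector $a'$ have their points $u_e$ in irregular boxes of one shape, and a point is in at most one edge for each $a'$. So on $\mathcal T$ at most $\Delta nL^{-5d}$ edges are discarded. This is at most $x_0/2$ for $n$ large, because $x_0\ge c\,tm\ell L^{-7/8}$ and $m\ge tn\ell/L^{d-1}$. Hence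
$$\Lambda\ge\frac{c_4L}2\cdot\frac{x_0}2\cdot2^{-r_1}\ge\frac{c_4L}4\cdot\frac{c_3mL^{d-2}2^{-\tau}}{16}\cdot2^{-r_1}=\frac{c_3c_4}{64}\,mL^{d-1}2^{-r_0}\ge\frac{c_3c_4}{64\cdot128K}\cdot\frac{m^2L^{d-1}}n$$
by (4), and $64\cdot128=8192$. The second inequality in (15) is $m/n\ge t\ell/L^{d-1}$. $\square$

## 12. Three expectations under $\mu$ and the contradiction

The weight argument of Section 1 will bound $\sum Z_s$ below, provided the quadratic fluctuations are controlled. By Lemma 6 their cost is a multiple of $\|A\|_F^2$, which turns out to be of order $G_s$. So $\sum G_s$ is bounded first.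

**Step 1: an upper bound for $\sum G_s$.** The purpose is to bound the total cost by $\Lambda$ and $h$. We use a second weight, chosen so that its drift is exactly of the size of $G_s$. Let $\kappa(r)=2-2^{-r/2}\in[1,2]$ and $\Theta_s=\sum_{e\in E_s}2^{-r_e}\kappa(r_e)$. Note $\kappa(r-1)=\kappa(r)-(\sqrt2-1)2^{-r/2}$. After the split, an edge of level $r\ge1$ contributes
$$2^{-(r-1)}\kappa(r-1)\mathbf 1[\sigma_{u_e}=\sigma_{v_e}]=2^{-r}\kappa(r-1)(1+\sigma_{u_e}\sigma_{v_e}),$$
which is its old contribution minus $(\sqrt2-1)2^{-3r/2}$, plus $2^{-r}\kappa(r-1)\sigma_{u_e}\sigma_{v_e}$. A level-$0$ edge loses $\kappa(0)=1$. Kills decrease $\Theta$, and an injected edge adds at most $2\cdot2^{-r_1}$. As $\sqrt2-1\ge0.4$,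
$$\Theta_{s+1}\le\Theta_s-0.4\,G_s+\theta_s+2\iota_{s+1},\qquad\theta_s=\sum_{r_e\ge1}2^{-r_e}\kappa(r_e-1)\sigma_{u_e}\sigma_{v_e}.$$
Write $\theta_s=\frac12\sigma^TB\sigma$ with $B$ symmetric, zero on the diagonal and $\mathcal F_s$-measurable; given $\mathcal F_s$, $\sigma$ is uniform. By Fact 1 a point is in at most one edge of each level, so the absolute row sums of $B$ are at most $\sum_{r\ge1}2\cdot2^{-r}\le2$, and $\|B\|\le2$. The level-$r$ part $B_r$ has $\|B_r\|_F^2\le2n_r(2\cdot2^{-r})^2=8\cdot4^{-r}n_r$. By the triangle inequality and Cauchy–Schwarz,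
$$\|B\|_F^2\le\Bigl(\sum_{r\ge1}2^{-r/2}\Bigr)\sum_{r\ge1}2^{r/2}\|B_r\|_F^2\le(\sqrt2+1)\cdot8\,G_s\le20\,G_s.$$
Apply (10) with $f_s=\lambda\theta_s$, $\lambda=\frac1{400}$; by (11), $\ln\mathbb E[e^{f_s}\mid\mathcal F_s]\le80\lambda^2G_s$. Dividing by $\lambda$,
$$\mathbb E_\mu\sum\theta_s\le400h+80\lambda\,\mathbb E_\mu\sum G_s=400h+0.2\,\mathbb E_\mu\sum G_s.$$
Summing the inequality for $\Theta$ over $s$, with $\Theta_0=\Theta_S=0$, gives $0.4\,\mathbb E_\mu\sum G_s\le400h+0.2\,\mathbb E_\mu\sum G_s+2\Lambda$, that is,
$$\mathbb E_\mu\sum_sG_s\le10\Lambda+2000h.\tag{16}$$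

**Step 2: a lower bound for $\sum Z_s$.** The purpose is to show that many pairs reach level $0$ alone. For active $e$ of level $r$ let $\varphi_e=2^{-r}(1-2^{-r}g_e)\in(0,2^{-r}]$, and $\Phi_s=\sum_{e\in E_s}\varphi_e$. For $r\ge1$ the contribution of $e$ after the split is given by (1). For edges that are then killed it is nonpositive, so killing does not decrease the sum. Level-$0$ edges have $\varphi_e=1$ and are removed. Injected edges have $\varphi_e\ge\frac342^{-r_1}$, as $g_e\le2^{r_1-2}$. Hence
$$\Phi_{s+1}\ge\Phi_s-Z_s+q_s+\tfrac34\iota_{s+1},\qquad q_s=\sum_{r_e\ge1}\Bigl[\varphi_e\sigma_{u_e}\sigma_{v_e}-2^{-2r_e}\sum_{w\in W_e}(\sigma_{u_e}+\sigma_{v_e})\sigma_w\Bigr]=\tfrac12\sigma^TA\sigma,$$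
with $A$ symmetric, zero on the diagonal and $\mathcal F_s$-measurable. Within level $r\ge1$ the blocks $V_e$ are disjoint, so each absolute row sum of the level-$r$ part $A_r$ comes from one edge: it is $\varphi_e+2^{-2r}g_e=2^{-r}$ for an endpoint, and $2\cdot2^{-2r}\le2^{-r}$ for $w\in W_e$. So $\|A\|\le\sum_{r\ge1}2^{-r}\le1$. Moreover, using $g_e<2^r$ and $r\ge1$,
$$\|A_r\|_F^2=\sum_{r_e=r}(2\varphi_e^2+4g_e2^{-4r})\le n_r(2\cdot4^{-r}+4\cdot2^{-3r})\le4\cdot4^{-r}n_r,$$
and as in Step 1, $\|A\|_F^2\le(\sqrt2+1)\cdot4\,G_s\le10\,G_s$. Apply (10) with $f_s=-\lambda q_s$, $\lambda=\frac1{1600}$, then (11) and (16):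
$$\mathbb E_\mu\sum q_s\ge-1600h-\tfrac{40}{1600}(10\Lambda+2000h)=-\tfrac14\Lambda-1650h.$$
Summing over $s$ with $\Phi_0=\Phi_S=0$,
$$\mathbb E_\mu\sum_sZ_s\ge\tfrac34\Lambda-\tfrac14\Lambda-1650h=\tfrac12\Lambda-1650h.\tag{17}$$

**Step 3: successes.** The purpose is to turn level-$0$ edges into Hasse edges. Let $N_s$ be the number of successes in the step from $s$ to $s+1$. By Fact 1 the level-$0$ edges are vertex-disjoint, so given $\mathcal F_s$, $N_s\sim\mathrm{Bin}(Z_s,\frac14)$, and Hoeffding's lemma gives $\mathbb E[e^{-(N_s-Z_s/4)}\mid\mathcal F_s]\le e^{Z_s/8}$. By (10) with $f_s=-(N_s-Z_s/4)$ we get $\mathbb E_\mu\sum(Z_s/4-N_s)\le h+\frac18\mathbb E_\mu\sum Z_s$. With (17),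
$$\mathbb E_\mu\sum_sN_s\ge\tfrac18\,\mathbb E_\mu\sum_sZ_s-h\ge\tfrac1{16}\Lambda-208h.$$

**Step 4: the choice of $t$ and the contradiction.** Choose $t\ge13312\,d/c_*$; this is possible since $c_*$ depends only on $d$. By (15), $\Lambda\ge c_*tm\ell\ge6656\cdot2dm\ell=6656h$, so $208h\le\Lambda/32$ and
$$\mathbb E_\mu\sum_sN_s\ge\frac\Lambda{32}\ge\frac{c_*}{32}\cdot\frac{m^2L^{d-1}}n.$$
By Fact 3, $\sum_sN_s\le e(H[I])$. But $\mathcal B_I$ holds $\mu$-almost surely, that is, $e(H[I])<\frac{c_*}{32}m^2L^{d-1}/n$. This is a contradiction. Hence $\mathbb P(\mathcal E)\le e^{-h}$, so $\mathbb P(\mathcal B_I\cap\mathcal T)\le3e^{-h}$, which is (3). This proves Theorem 1 with $c=c_*/32$, and Corollary 2 follows. $\blacksquare$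

So for each fixed $d\ge3$ (indeed $d\ge2$) and either choice of $G$, whp $\alpha(G)\le C'_d\,n\log\log n/(\log n)^{d-1}$ and $\chi(G)\ge c'_d(\log n)^{d-1}/\log\log n$; and whp every vertex set $I$ with $|I|\ge C_d\,n\log\log n/(\log n)^{d-1}$ spans at least $c_d|I|^2(\log n)^{d-1}/n$ edges.

## 13. The mean number of box-Delaunay edges and the order of the edge count

Both quantities in Theorem 1 have the right order. For $d\ge3$ the size threshold is sharp up to a constant by the lower bound on $\alpha(G)$ in (2): whp there is a set of at least $c_dn\log\log n/(\log n)^{d-1}$ points that spans no edge.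

For the edge count, note that $u,v$ are adjacent in $D$ if and only if the smallest box containing them contains no other point of $P$. For two independent uniform points $x,y$, the variables $|x_i-y_i|$ are independent with density $2(1-z)\le2$, and the product of $d$ independent uniform variables has density $(\ln\frac1v)^{d-1}/(d-1)!$. Therefore
$$\mathbb E\,e(D)\le\binom n2\,2^d\int_0^1(1-v)^{n-2}\,\frac{(\ln\frac1v)^{d-1}}{(d-1)!}\,dv.$$
On $v\ge\frac1n$ the integral is at most $(\ln n)^{d-1}/(n-1)$, since $(d-1)!\ge1$. On $v\le\frac1n$ substitute $v=z/n$: it is at most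
$$\frac1n\int_0^1\bigl(\ln n+\ln\tfrac1z\bigr)^{d-1}dz\le\frac{2^{d-1}}n\bigl((\ln n)^{d-1}+(d-1)!\bigr).$$
So $\mathbb E\,e(D)=O(nL^{d-1})$. By Markov's inequality, for each $\eta>0$, with probability at least $1-\eta$ we have $e(D)\le C_{d,\eta}nL^{d-1}$. A uniformly random $k$-set of points spans on average $e(D)\frac{k(k-1)}{n(n-1)}\le e(D)k^2/n^2$ edges. So on that event, for every $k$ some $k$-set spans at most $C_{d,\eta}k^2L^{d-1}/n$ edges of $D$, hence of $H$.
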